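\title{Strong recurrence on the trace of a transient branching random walk}

\begin{abstract}
Run a transient branching random walk on an infinite connected graph of bounded degree, and keep the vertices it visits and the edges it traverses. We prove that, almost surely, every non-trivial branching random walk on this random graph is strongly recurrent, as conjectured by Benjamini and M\"uller. No symmetry of the graph and no moment condition on the offspring law are assumed. If strong recurrence failed, simple random walk on the trace would stand at time $t$, with probability bounded below, at a vertex with no locally supercritical piece within distance of order $t$. We show that there are exponentially many unvisited holes near such a vertex, and that a long path of vertices of degree two can be inserted into any of them at polynomial cost; a double counting argument then gives a contradiction.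
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

All graphs are simple. Let $T$ be a connected graph of bounded degree with at least two vertices. \emph{Simple random walk} (SRW) on $T$ moves from a vertex to a uniformly chosen neighbor; its kernel is $P^T(x,y)=1/\deg_T x$ for $x\sim y$. A \emph{branching random walk} (BRW) on $T$ is given by an offspring law $(\bar p_k)_{k\ge0}$ and a starting vertex. At time $0$ there is one particle, at the starting vertex. At each time step every particle splits into $k$ children with probability $\bar p_k$, and each child then makes one step of SRW; all these choices are independent. Unless stated otherwise $\bar p_0=0$, and the BRW is \emph{non-trivial} if its mean $\bar m=\sum_kk\bar p_k$ lies in $(1,\infty]$. A vertex is \emph{visited infinitely often} (i.o.) if infinitely many particles are ever located there; since every generation is finite, this is the same as being occupied at infinitely many times. For a BRW started at a root $o$ of $T$, let $\alpha$ be the probability that $o$ is visited i.o. The BRW is \emph{strongly recurrent}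 if $\alpha=1$, \emph{weakly recurrent} if $0<\alpha<1$, and \emph{transient} if $\alpha=0$.

Let $G$ be an infinite connected graph of bounded degree with root $o$. The \emph{trace} $\mathrm{Tr}$ of a BRW on $G$ started at $o$ is the random subgraph, rooted at $o$, of all vertices visited and all edges traversed by particles. It is connected, has bounded degree, and is almost surely infinite (see Lemma~\ref{lem:all}). Benjamini and M\"uller \cite{BM} conjectured that if $\mathrm{Tr}$ is the trace of a transient non-trivial BRW, then almost surely every non-trivial BRW on $\mathrm{Tr}$, started at $o$ and driven by SRW on $\mathrm{Tr}$, is strongly recurrent. We prove this.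

\begin{theorem}\label{thm:main}
Let $G$ be an infinite connected graph of bounded degree with root $o$, and let $\mathrm{Tr}$ be the trace of a transient BRW on $G$ with offspring law $(p_k)$, $p_0=0$, and mean $m>1$. Almost surely, every BRW on $\mathrm{Tr}$ with offspring law $(p'_k)$, $p'_0=0$, and mean in $(1,\infty]$, started at $o$, is strongly recurrent.
\end{theorem}

The \emph{spectral radius} of a rooted graph $T$ is $\rho(T)=\limsup_n (P^T)^n(o,o)^{1/n}$, the exponential rate at which return probabilities decay. Theorem~\ref{thm:main} assumes no unimodularity of $G$ and no moment condition on $(p_k)$, and it includes the critical case $m=1/\rho(G)$. The theorem extends to other starting points and to offspring laws that allow death.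

\begin{theorem}\label{thm:more}
In the setting of Theorem~\ref{thm:main}, almost surely the following hold simultaneously.
\begin{enumerate}
\item[(a)] For every offspring law $p'$ on $\{0,1,2,\dots\}$ with mean in $(1,\infty]$, where $p'_0>0$ is allowed, and every starting vertex $v\in V(\mathrm{Tr})$: almost surely on survival of the BRW on $\mathrm{Tr}$, every vertex of $\mathrm{Tr}$ is visited i.o.
\item[(b)] $\rho(\mathrm{Tr})=1$.
\end{enumerate}
\end{theorem}

Transience of the original BRW cannot be dropped.

\begin{proposition}\label{prop:need}
Let $G$ be an infinite connected graph of bounded degree with $\rho(G)<1$, and consider a non-trivial BRW on $G$ with $\alpha>0$. Then with probability at least $\alpha$ its trace carries transient non-trivial BRWs.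
\end{proposition}

\subsection{Why the statement is plausible}

In a BRW with mean $\bar m$ on $T$ the expected number of visits to $o$ is $\sum_n\bar m^n(P^T)^n(o,o)$, which is finite if $\bar m\rho(T)<1$. So a graph on which every non-trivial BRW is recurrent must have $\rho(T)=1$. The graph $G$ is far from this: transience forces $\rho(G)\le1/m<1$ (Proposition~\ref{prop:transient}). But a transient BRW visits each vertex finitely often, and its trace can be much thinner than $G$. Thin pieces help recurrence. If $T$ contains a path of $L$ vertices of degree two, then SRW restricted to this path has spectral radius $\cos\frac{\pi}{L+1}$, and a BRW with mean larger than $1/\cos\frac\pi{L+1}$ survives inside the path with positive probability. On a regular tree with $p_1>0$, such a path appears in the trace when a particle enters unvisited territory, has a single descendant for $L$ generations while moving away from the root, and nobody comes back. One expects this to happen for every $L$, which suggests $\alpha>0$ for every non-trivial BRW on $\mathrm{Tr}$.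

Strong recurrence asks for more. A single ray glued to a regular tree already gives $\rho=1$ and $\alpha>0$, yet a BRW with small mean can disappear into the tree and never meet the ray (Example~\ref{ex:ray}). To get $\alpha=1$, thin pieces must be close to wherever particles of the second BRW typically go. One guesses that they are, since every part of the trace is produced by the same mechanism. The difficulty is that $G$ has no symmetry that would make different parts of the trace look alike, and that SRW on $\mathrm{Tr}$ is not a lineage of the process that created $\mathrm{Tr}$: it depends on the whole trace, and it might prefer heavily visited regions, where $\mathrm{Tr}$ coincides with $G$.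

\subsection{Outline of the proof}

Section~\ref{sec:tools} collects what transience says about $G$. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about SRW $(X_t)$ on $\mathrm{Tr}$: the probability that $X_t$ is \emph{sterile}, that is, has no locally supercritical piece of $\mathrm{Tr}$ within distance $r\approx\kappa t$, tends to $0$. This is proved by surgery on the original BRW. Section~\ref{sec:tree} sets up the surgery and carries it out by hand on the $3$-regular tree. Section~\ref{sec:holes} shows that near a sterile $X_t$ there are exponentially many vertices of $\mathrm{Tr}$ within distance $O(\log t)$ of a region that the BRW never visited. Section~\ref{sec:pattern} inserts a long path of vertices of degree two into such a region, at cost $t^{-C}$ and without changing the probability of the trajectory of the walk. Section~\ref{sec:count} shows that a configuration arises from at most $t^C$ such insertions; exponentially many insertions against polynomially many preimages finish the proof. Section~\ref{sec:more} proves the complements and lists where the hypotheses enter.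

\section{Branching random walks and transience}\label{sec:tools}

\subsection{Conventions and standard facts}

Fix $D\ge3$ bounding the degrees of $G$. In this section and the next, $T$ is any connected graph with at least two vertices and degrees at most $D$. Balls $B_T(x,r)$ have at most $1+D+\dots+D^r\le D^{r+1}$ vertices. We write $P=P^G$ and $f(s)=\sum_kp_ks^k$, and $\mathbb P$ is the law of the BRW of Theorem~\ref{thm:main}. The letters $C,c$ denote positive constants that may change from line to line; they, and numbered constants, depend only on $D$, $(p_k)$ and the parameter $\theta$ of Section~\ref{sec:reduction}. Time $t$ is an integer, and ``for large $t$'' means for $t\ge t_0$ with $t_0$ deterministic.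

\emph{Kernels.} By reversibility, $\deg x\,(P^T)^s(x,y)=\deg y\,(P^T)^s(y,x)$, the operator $P^T$ is self-adjoint for $\langle g,g'\rangle=\sum_x\deg_T(x)g(x)g'(x)$. For finite $A\subset V(T)$ let $P^T_A$ be the restriction of the kernel to $A\times A$. It is self-adjoint, so its spectral radius $\rho(P_A^T)\le1$ equals its norm, which is the maximum of $|\langle g,P^Tg\rangle|/\langle g,g\rangle$ over $g\neq0$ supported in $A$. We use four consequences.
\begin{enumerate}
\item[(K1)] $\rho(P^T_A)\le\rho(P^T_{A'})$ if $A\subset A'$.
\item[(K2)] There is $\varphi\ge0$ on $A$ with $\max\varphi=1$ and $P_A^T\varphi=\rho(P^T_A)\varphi$. (If $g$ attains the maximum, so does $|g|$, and a maximizer of the quadratic form is an eigenfunction.)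
\item[(K3)] If $\varphi\ge0$, $\varphi\ne0$ and $P_A^T\varphi\ge\lambda\varphi$ on $A$, then $\rho(P^T_A)\ge\lambda$.
\item[(K4)] $(P_A^T)^s(x,y)=\langle \mathbf 1_x,(P_A^T)^s\mathbf 1_y\rangle/\deg x\le\sqrt{\deg y/\deg x}\;\rho(P^T_A)^s\le\sqrt D\,\rho(P_A^T)^s$.
\end{enumerate}

\emph{Probability.} The \emph{many-to-one formula} says that for a BRW with mean $\bar m<\infty$ started at $x$, the expected number of particles in a set $B$ at time $n$ is $\bar m^n(P^T)^n(x,B)$; it follows by induction on $n$. For a filtration $(\mathcal F_n)$, the \emph{conditional Borel--Cantelli lemma} says that for events $E_n\in\mathcal F_n$, almost surely infinitely many $E_n$ occur if and only if $\sum_nP(E_n\mid\mathcal F_{n-1})=\infty$, and \emph{L\'evy's 0--1 law} says that $P(E\mid\mathcal F_n)\to\mathbf 1_E$ almost surely for $E\in\sigma(\bigcup_n\mathcal F_n)$. The children of a particle are ordered, so that ``first child'' makes sense; the \emph{first-child lineage} of a particle performs SRW, and follows a given path of length $n$ with probability at least $D^{-n}$.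

\subsection{Three general lemmas}

\begin{lemma}\label{lem:all}
Consider a BRW on $T$ with $\bar p_0=0$ and any starting point. Almost surely, if some vertex is visited i.o., then every vertex is visited i.o.\ and every edge is traversed.
\end{lemma}

\begin{proof}
Fix vertices $v\ne v'$ at distance $n_1$ and a residue $j$ modulo $n_1$. If $v$ is occupied at a time $n\equiv j$, then given the history up to time $n$, the first-child lineage of a particle at $v$ is at $v'$ at time $n+n_1$ with probability at least $D^{-n_1}$. If $v$ is visited i.o., it is occupied at infinitely many times of some residue class, and the conditional Borel--Cantelli lemma along this class shows that $v'$ is occupied at infinitely many times. For an edge $vv'$ the same argument with $n_1=1$ shows that it is traversed. There are countably many choices of $v,v',j$.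
\end{proof}

A finite trace would contain a vertex visited i.o., so the trace of a BRW on the infinite graph $G$ is almost surely infinite. The next lemma makes precise in what sense a finite set can be supercritical.

\begin{lemma}\label{lem:survive}
Consider a BRW on $T$ with $\bar p_0=0$, mean $\bar m$ and generating function $\bar f$ such that $\bar v=\bar f''(1)<\infty$. Let $A\subset V(T)$ be finite with $\lambda=\rho(P_A^T)>1/\bar m$. Then for some $y\in A$ the BRW started at $y$ visits every vertex i.o.\ with probability at least $\epsilon=\min\{1,2(\bar m\lambda-1)/\bar v\}$.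
\end{lemma}

\begin{proof}
Since $\lambda\le1$ we have $\bar m>1$, so $\bar v>0$. For $x\in A$ let $u_n(x)$ be the probability that the BRW from $x$ has at time $n$ a particle whose ancestral line stayed in $A$. Then $u_0=1$. Each child of the initial particle independently starts such a line with probability $P_A^Tu_n(x)$, so $u_{n+1}=F(P^T_Au_n)$ with $F(s)=1-\bar f(1-s)$. The function $F$ is increasing on $[0,1]$, and $F(s)\ge\bar ms-\bar vs^2/2$ by Taylor's formula. Take $\varphi$ from (K2). If $u_n\ge\epsilon\varphi$, then
\[
u_{n+1}\ge F(\epsilon\lambda\varphi)\ge\epsilon\varphi\,(\bar m\lambda-\bar v\epsilon\lambda^2\varphi/2)\ge\epsilon\varphi\,(\bar m\lambda-\bar v\epsilon/2)\ge\epsilon\varphi .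
\]
Hence $u_n(y)\ge\epsilon$ for all $n$ at a point $y$ with $\varphi(y)=1$. The events defining $u_n(y)$ decrease, so all of them occur with probability at least $\epsilon$. Then the particles whose ancestral line stayed in $A$ form an infinite, locally finite tree, which has an infinite branch by K\"onig's lemma. This branch visits some vertex of the finite set $A$ i.o., and Lemma~\ref{lem:all} applies.
\end{proof}

In the other direction, a superharmonic function bounds hitting probabilities.

\begin{lemma}\label{lem:freeze}
Consider a BRW on $T$ with mean $\bar m<\infty$, and let $h>0$ satisfy $\bar mP^Th\le h$. Then the BRW started at $w$ visits $y$ with probability at most $h(w)/h(y)$.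
\end{lemma}

\begin{proof}
Freeze each lineage at its first visit to $y$: a particle at $y$ no longer moves or branches. Let $S_n$ be the sum of $h$ over the positions of all particles at time $n$, frozen or not. An unfrozen particle at $x$ contributes $\bar mP^Th(x)\le h(x)$ in expectation to $S_{n+1}$, so $S_n$ is a supermartingale, and $h(y)$ times the expected number of particles frozen by time $n$ is at most $h(w)$. Let $n\to\infty$.
\end{proof}

\begin{example}\label{ex:tree}
Let $\mathbb T$ be the $3$-regular tree with root $o$, let $|x|$ be the distance from $o$, and $h(x)=2^{-|x|/2}$. For $x\neq o$ we have $P^{\mathbb T}h(x)=\frac13(\sqrt2+2/\sqrt2)h(x)=\frac{2\sqrt2}3h(x)$, and $P^{\mathbb T}h(o)=2^{-1/2}\le\frac{2\sqrt2}3$. Hence $(P^{\mathbb T})^n(o,o)\le(P^{\mathbb T})^nh(o)\le(2\sqrt2/3)^n$, so $\rho(\mathbb T)<1$ and every BRW with mean $\bar m<3/(2\sqrt2)$ is transient. For such a BRW, Lemma~\ref{lem:freeze} shows that from a vertex $w$ its neighbor towards the root is visited with probability at most $2^{-1/2}$.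
\end{example}

\subsection{Consequences of transience}

From now on $G$, $(p_k)$ and $m$ are as in Theorem~\ref{thm:main}. Let $\ell(v)$ be the total number of particles ever located at $v$, the \emph{local time} at $v$. For $w\in V(G)$ and $\beta\subset V(G)$ let $q(w,\beta)$ be the probability that the BRW with law $(p_k)$ on $G$ started at $w$ ever visits $\beta$. Put $m_K=\sum_k\min(k,K)p_k$, so that $m_K\uparrow m$.

\begin{proposition}\label{prop:transient}
\begin{enumerate}
\item[(a)] Almost surely $\ell(v)<\infty$ for all $v$.
\item[(b)] $m\le D$ and $\|P\|\le1/m$; in particular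
\begin{equation}\label{eq:heat}
P^s(v,x)\le\sqrt D\,m^{-s}\qquad\text{for all }v,x\in V(G),\ s\ge0 .
\end{equation}
\item[(c)] There is $h>0$ on $V(G)$ with $mPh\le h$. It satisfies:
\begin{enumerate}
\item[(h1)] $h(v)\ge(m/D)h(w)$ for $v\sim w$;
\item[(h2)] every $v$ has a neighbor $w$ with $h(w)\le h(v)/m$;
\item[(h3)] $q(w,\{y\})\le h(w)/h(y)$ for all $w,y$.
\end{enumerate}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) This is Lemma~\ref{lem:all} and $\alpha=0$.

(b) Suppose $m_K\rho(P_A)>1$ for some $K$ and some finite $A$. Keeping only the first $K$ children of every particle gives a BRW with mean $m_K$ and bounded offspring inside the original one. By Lemma~\ref{lem:survive}, from some $y\in A$ it visits $o$ i.o.\ with positive probability. The BRW from $o$ reaches $y$ with positive probability, so $\alpha>0$, a contradiction. Hence $m_K\rho(P_A)\le1$ for all $K$ and $A$. For an edge $A=\{x,y\}$ we have $\rho(P_A)=(\deg x\deg y)^{-1/2}\ge1/D$, so $m_K\le D$ and $m\le D$. Letting $K\to\infty$, $|\langle g,Pg\rangle|\le\langle g,g\rangle/m$ for all finitely supported $g$; these are dense and $P$ is self-adjoint,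 so $\|P\|\le1/m$. Then \eqref{eq:heat} follows as in (K4).

(c) For $\zeta\in(1,m)$ let $\Gamma_\zeta(x)=\sum_n\zeta^nP^n(x,o)$, finite by \eqref{eq:heat}, and $h_\zeta=\Gamma_\zeta/\Gamma_\zeta(o)$. Since $\zeta P\Gamma_\zeta=\Gamma_\zeta-\mathbf 1_o$, we have $\zeta Ph_\zeta\le h_\zeta$. Hence $h_\zeta(v)\ge h_\zeta(w)/D$ for $v\sim w$, and with $h_\zeta(o)=1$ this gives $D^{-d(o,x)}\le h_\zeta(x)\le D^{d(o,x)}$. Along a sequence $\zeta\uparrow m$ the $h_\zeta$ converge pointwise to some $h>0$, and $mPh\le h$ because $Ph(x)$ is a finite sum. Now (h1) holds since $h(v)\ge mPh(v)\ge(m/D)h(w)$, (h2) since the average of $h$ over the neighbors of $v$ is at most $h(v)/m$, and (h3) is Lemma~\ref{lem:freeze}.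
\end{proof}

Fix for each vertex a neighbor as in (h2). Iterating gives from each $v$ a \emph{descending path} $v=z_0,z_1,z_2,\dots$ with $h(z_i)\le m^{-i}h(v)$; its vertices are distinct because $h$ strictly decreases along it. By (h3), a particle released far along this path is unlikely to send descendants back to the neighborhood of $v$.

We also need to know that a finite set $\beta$ is easy to hit from few starting points only. If $m\|P\|<1$, the first moment bound $q(\cdot,\beta)\le(I-mP)^{-1}\mathbf 1_\beta$ gives an $\ell^2$ estimate. When $m\|P\|=1$ this bound is not available, and the quadratic term of the branching equation replaces it.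

\begin{lemma}\label{lem:hit}
There is $C_0$ such that $\#\{w:q(w,\beta)\ge\varepsilon\}\le C_0|\beta|\varepsilon^{-3}$ for all finite $\beta\subset V(G)$ and $\varepsilon\in(0,1]$.
\end{lemma}

\begin{proof}
Let $V_n\uparrow V(G)$ be finite sets containing $\beta$, and let $u_n(x)$ be the probability that the BRW from $x$ has a particle in $\beta$ whose ancestral line stays in $V_n$. Then $u_n=1$ on $\beta$, $u_n=0$ off $V_n$, $u_n\uparrow q(\cdot,\beta)$, and $u_n=1-f(1-Pu_n)$ on $V_n\setminus\beta$ by conditioning on the first generation. Let $\psi(s)=ms-1+f(1-s)$. Then $\psi(0)=0$ and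
\[
\psi'(s)=\sum_kkp_k\bigl(1-(1-s)^{k-1}\bigr)\ge s\sum_{k\ge2}kp_k ,
\]
so $\psi(s)\ge c_\psi s^2$ on $[0,1]$ with $c_\psi=\frac12\sum_{k\ge2}kp_k>0$, because $m>1$. On $V_n\setminus\beta$ we have $u_n-mPu_n=-\psi(Pu_n)\le0$. Since $m\|P\|\le1$ and $u_n$ has finite support,
\[
0\le\langle u_n,(I-mP)u_n\rangle=\sum_{x\in\beta}\deg x\,(1-mPu_n(x))-\sum_{x\in V_n\setminus\beta}\deg x\;u_n(x)\,\psi(Pu_n(x)).
\]
Therefore $c_\psi\sum_{V_n\setminus\beta}u_n(Pu_n)^2\le D|\beta|$, and $Pu_n\ge u_n/m$ on $V_n\setminus\beta$ gives $\sum_{V_n\setminus\beta}u_n^3\le m^2D|\beta|/c_\psi$. By monotone convergence $\sum_{w\notin\beta}q(w,\beta)^3\le m^2D|\beta|/c_\psi$, and the lemma holds with $C_0=1+m^2D/c_\psi$.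
\end{proof}

\section{Reduction to sterile vertices}\label{sec:reduction}

Theorem~\ref{thm:main} concerns uncountably many offspring laws; countably many suffice. For $\theta\in(0,1]$ let $\mathrm{BRW}_\theta$ have two children with probability $\theta$ and one child otherwise. Let $p'$ be an offspring law with $p'_0=0$ and mean in $(1,\infty]$, so $\bar\theta=\sum_{k\ge2}p'_k>0$, and let $\theta\le\bar\theta$. If a particle has at least two children, keep the first two with probability $\theta/\bar\theta$; in all other cases keep the first child only. The kept particles form a $\mathrm{BRW}_\theta$ inside the BRW with law $p'$. So it suffices to prove: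
\begin{equation}\label{eq:goal}
\text{for each rational }\theta\in(0,1],\text{ almost surely }\mathrm{BRW}_\theta\text{ on }\mathrm{Tr}\text{ is strongly recurrent.}
\end{equation}

Fix $\theta$ and put
\[
\lambda_*=\frac1{1+\theta/2},\qquad \kappa=\frac{\log(1+\theta)}{4\log D}<\frac12,\qquad r=r_t=\lfloor\kappa t\rfloor,
\]
so that $D^r\le(1+\theta)^{t/4}$. Let $T$ have a root $o$. Let $\mathbf P_x$ be the law of $\mathrm{BRW}_\theta$ on $T$ from $x$, let $\alpha_\theta(x)=\mathbf P_x(o\text{ is visited i.o.})$, and let $Q_x$ be the law of SRW $(X_s)$ on $T$ from $x$. If $A$ is finite with $\rho(P_A^T)>\lambda_*$, apply Lemma~\ref{lem:survive} with $\bar m=1+\theta$ and $\bar v=2\theta$: since $(1+\theta)\lambda_*-1=\theta\lambda_*/2$,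
\begin{equation}\label{eq:fertile}
\rho(P^T_A)>\lambda_*\ \Longrightarrow\ \alpha_\theta(y)\ge\lambda_*/2\text{ for some }y\in A .
\end{equation}
The threshold $\lambda_*$ lies strictly above $1/(1+\theta)$ so that this bound does not depend on $A$.

\begin{definition}
A vertex $x$ of $T$ is \emph{sterile} in $T$ (at time $t$) if $\rho(P^T_{B_T(x,r_t)})\le\lambda_*$.
\end{definition}

If $\mathrm{BRW}_\theta$ fails to return with positive probability, then on this event all of its roughly $(1+\theta)^t$ particles at time $t$ fail to return, so most of them sit where $\alpha_\theta$ is exponentially small. By \eqref{eq:fertile} such places are sterile, and the many-to-one formula transfers this to a single walk.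

\begin{lemma}\label{lem:sterile}
If $\alpha_\theta(o)<1$, then $\liminf_{t\to\infty}Q_o(X_t\text{ is sterile at time }t)>0$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be the event that $o$ is visited i.o., let $x_1(t),\dots,x_{Z_t}(t)$ be the positions of the particles at time $t$, and let $\mathcal F_t$ be the history up to time $t$. The event $\mathcal A^c$ occurs if and only if each of the finitely many independent families started at time $t$ visits $o$ finitely often. With L\'evy's 0--1 law,
\begin{equation}\label{eq:product}
\mathbf P_o(\mathcal A^c\mid\mathcal F_t)=\prod_{i\le Z_t}\bigl(1-\alpha_\theta(x_i(t))\bigr)\longrightarrow\mathbf 1_{\mathcal A^c}\quad\text{a.s.}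
\end{equation}
The product is at most $\exp(-\sum_i\alpha_\theta(x_i(t)))$, so $\sum_i\alpha_\theta(x_i(t))\to0$ on $\mathcal A^c$. Put $\delta_t=(1+\theta)^{-t/2}$. On $\mathcal A^c$, eventually at most $1/\delta_t$ particles have $\alpha_\theta>\delta_t$.

The martingale $Z_t(1+\theta)^{-t}$ is bounded in $L^2$, since its increments have variance at most $(1+\theta)^{-t}$. So it converges to a limit $W$ with mean $1$. Conditioning on the first generation, $\eta=\mathbf P_o(W=0)$ solves $\eta=(1-\theta)\eta+\theta\eta^2$, so $\eta\in\{0,1\}$, and hence $W>0$ almost surely (a case of the Kesten--Stigum theorem). On $\mathcal A^c$ we have $\liminf_t(1+\theta)^{-t}\#\{i:\alpha_\theta(x_i(t))\le\delta_t\}\ge W$. By the many-to-one formula and Fatou's lemma,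
\[
\liminf_tQ_o\bigl(\alpha_\theta(X_t)\le\delta_t\bigr)\ge\mathbf E_o[W;\mathcal A^c]>0 .
\]
If $x$ is not sterile, \eqref{eq:fertile} gives $y\in B_T(x,r)$ with $\alpha_\theta(y)\ge\lambda_*/2$. The first-child lineage reaches $y$ with probability at least $D^{-r}$, so $\alpha_\theta(x)\ge(1+\theta)^{-t/4}\lambda_*/2>\delta_t$ for large $t$. Thus $\alpha_\theta(X_t)\le\delta_t$ implies that $X_t$ is sterile.
\end{proof}

Let $\mathbb P\times Q$ be the joint law of the original BRW and of SRW $(X_s)$ on $\mathrm{Tr}$ from $o$. The rest of the proof establishes the following.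

\begin{proposition}\label{prop:key}
$(\mathbb P\times Q)(X_t\text{ is sterile in }\mathrm{Tr}\text{ at time }t)\to0$ as $t\to\infty$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
The quantity $Q_o(X_t\text{ sterile})$ depends on a finite ball of $\mathrm{Tr}$, so it is a measurable function of $\mathrm{Tr}$. By Fatou's lemma, $\mathbb E[\liminf_tQ_o(X_t\text{ sterile})]\le\liminf_t(\mathbb P\times Q)(X_t\text{ sterile})=0$. So the inner $\liminf$ vanishes almost surely, and Lemma~\ref{lem:sterile} gives $\alpha_\theta(o)=1$ almost surely. This is \eqref{eq:goal}.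
\end{proof}

To destroy sterility we use the simplest supercritical piece. Fix $L$ with $\cos\frac\pi{L+1}>\lambda_*$. A \emph{chain} in $T$ is a set of distinct vertices $b_1,\dots,b_n$, $n\ge L$, with $b_ib_{i+1}\in E(T)$ and $\deg_Tb_i\le2$ for all $i$. Let $\varphi(b_i)=\sin\frac{\pi i}{n+1}$. Since $P^T(b_i,b_{i\pm1})\ge\frac12$ and $\frac12(\sin(x-y)+\sin(x+y))=\cos y\sin x$, the restricted kernel maps $\varphi$ to a function at least $\cos\frac\pi{n+1}\,\varphi$. By (K3) and (K1),
\begin{equation}\label{eq:chain}
x\text{ sterile in }T\ \Longrightarrow\ B_T(x,r)\text{ contains no chain of }T .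
\end{equation}

\begin{example}\label{ex:ray}
Let $T$ be the tree $\mathbb T$ of Example~\ref{ex:tree} with a ray attached at $o$. The ray contains chains of every length, so $\alpha_\theta(o)>0$ for all $\theta$ by \eqref{eq:fertile}, and therefore $\rho(T)=1$. Let $1+\theta<3/(2\sqrt2)$. With probability at least $1/16$ all children of the initial particle move to a fixed neighbor $x$ of $o$ in $\mathbb T$. Until it visits $o$, a family started at $x$ evolves as on $\mathbb T$, so it avoids $o$ with probability at least $1-2^{-1/2}$. Hence $\alpha_\theta(o)\le1-(1-2^{-1/2})^2/16$, and $\mathrm{BRW}_\theta$ is only weakly recurrent. The vertices $x$ of $\mathbb T$ with $|x|>r$ are sterile: an eigenfunction $\varphi\le Ch$ of the kernel restricted to $B_T(x,r)$, with eigenvalue $\lambda$, satisfies $\lambda^n\varphi\le C(2\sqrt2/3)^nh$, so $\lambda\le2\sqrt2/3<\lambda_*$.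
\end{example}

\section{Insertion and collapse; the case of a tree}\label{sec:tree}

We want to show that a sterile $X_t$ is unlikely by comparing a configuration in which it is sterile with modified configurations that have a chain nearby. The modification must keep everything the BRW did and only add to it. The device is to delay one particle: it makes an excursion of two steps, during which it emits an extra family, and its grandchild, back at the same vertex, takes over the future that the particle had. It is convenient to describe the inverse operation, which removes the excursion.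

\subsection{Labels, collapse and double counting}

Let $\mathbb U=\bigcup_{n\ge0}\{1,2,\dots\}^n$ be the set of finite words, called \emph{labels}; $cj$ is the $j$-th child of $c$, and $c\preceq c'$ means that $c$ is a prefix (an ancestor) of $c'$. Two ancestors of the same label are comparable. A \emph{configuration} is a family $M=(M_c)_{c\in\mathbb U}$ of \emph{marks} $M_c=(\nu_c,(\xi_{c,j})_{j\ge1})$ with $\nu_c\ge1$ an integer and $\xi_{c,j}\in(0,1]$. Fix an enumeration of the neighbors of each vertex of $G$. The empty word is a \emph{particle} of $M$, at $o$; if $c$ is a particle at $v$, then $c1,\dots,c\nu_c$ are particles, and $cj$ is at the $\lceil\xi_{c,j}\deg v\rceil$-th neighbor of $v$. The \emph{step} of a particle other than the root is the edge from its parent's position to its own, and $\mathrm{Tr}(M)$ is the graph formed by all steps. If the marks are i.i.d., with $\nu_c$ of law $(p_k)$ and independent uniform $\xi_{c,j}$, this is the BRW, and we write $\mathbb P$ for the law of $M$.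

For $u\in\mathbb U$ let $\iota_u(c)=c$ if $c\not\succeq u$ and $\iota_u(uc')=u11c'$. The \emph{collapse} of $M$ at $u$ is $M^u=(M_{\iota_u(c)})_{c\in\mathbb U}$. Put
\[
\mathrm{Ext}(u)=\{c\succ u:c\not\succeq u11\},\qquad \mathrm{Ext}^+(u)=\mathrm{Ext}(u)\cup\{u11\}.
\]

\begin{lemma}\label{lem:collapse}
\begin{enumerate}
\item[(a)] Under $\mathbb P$, $M^u$ has law $\mathbb P$ and is independent of $(M_c)_{c\in\{u\}\cup\mathrm{Ext}(u)}$.
\item[(b)] $u$ is a particle at $y$ in $M$ if and only if it is a particle at $y$ in $M^u$.
\item[(c)] Suppose that $u$ and $u11$ are particles of $M$ at the same vertex. Then the edges of $\mathrm{Tr}(M^u)$ are exactly the steps of the particles of $M$ outside $\mathrm{Ext}^+(u)$. In particular $\mathrm{Tr}(M^u)\subset\mathrm{Tr}(M)$, and all particles of $M$ outside $\mathrm{Ext}(u)$ are located in $\mathrm{Tr}(M^u)$.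
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\iota_u$ is injective with image $\{c\not\succeq u\}\cup\{c\succeq u11\}$, the complement of $\{u\}\cup\mathrm{Ext}(u)$.

(b) Whether a label is a particle, and where, depends on the marks of its strict ancestors only, and $\iota_u$ fixes the strict ancestors of $u$.

(c) For the same reason, $u$ and the labels $c\not\succeq u$ have the same status, position and step in $M$ and $M^u$. The family of $u$ in $M^u$ and the family of $u11$ in $M$ start at the same vertex and use the same marks, so for $c'\neq\emptyset$ the label $uc'$ in $M^u$ has the same status, position and step as $u11c'$ in $M$. The labels $c\not\succeq u$, $c=u$, $c\succ u11$ are those outside $\mathrm{Ext}^+(u)$, and $u11$ is at the position of $u$.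
\end{proof}

For a path $\pi=(\pi_0=o,\pi_1,\dots,\pi_t)$ in $G$ and a subgraph $T\ni o$ let $Q^T(\pi)=\prod_{i<t}1/\deg_T\pi_i$ if $\pi$ is a path in $T$, and $0$ otherwise. This is the probability that SRW on $T$ starts with $\pi$. We also write $\pi$ for the vertex set of the path.

\begin{lemma}\label{lem:double}
Fix $t$, $\gamma>0$ and $\Delta>0$. For each path $\pi$ of length $t$ from $o$, let $\mathcal P_\pi$ be a countable set of pairs $(u,d)$, where $u$ is a label and $d$ an index, and for $(u,d)\in\mathcal P_\pi$ let $A_{u,d,\pi}$ and $I_{u,d,\pi}$ be events. Put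
\[
N^+_\pi(M)=\#\{(u,d)\in\mathcal P_\pi:M\in A_{u,d,\pi}\},\quad
N^-_\pi(M)=\#\{(u,d)\in\mathcal P_\pi:M\in I_{u,d,\pi},\,M^u\in A_{u,d,\pi}\}.
\]
Assume: \emph{(i)} $I_{u,d,\pi}$ is determined by the marks of $\{u\}\cup\mathrm{Ext}(u)$ and has probability at least $\gamma$; \emph{(ii)} $Q^{\mathrm{Tr}(M)}(\pi)=Q^{\mathrm{Tr}(M^u)}(\pi)$ whenever $M\in I_{u,d,\pi}$ and $M^u\in A_{u,d,\pi}$; \emph{(iii)} $N^-_\pi(M)\le\Delta$ for all $M$ and $\pi$. Then $(\mathbb P\times Q)\bigl(N^+_{(X_0,\dots,X_t)}\ge n\bigr)\le\Delta/(\gamma n)$ for all $n>0$.
\end{lemma}

\begin{proof}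
By (ii), then (i) and Lemma~\ref{lem:collapse}(a),
\[
\mathbb E\bigl[Q^{\mathrm{Tr}(M)}(\pi)\mathbf 1\{M\in I_{u,d,\pi},M^u\in A_{u,d,\pi}\}\bigr]=\mathbb P(I_{u,d,\pi})\,\mathbb E\bigl[Q^{\mathrm{Tr}(M)}(\pi)\mathbf 1\{M\in A_{u,d,\pi}\}\bigr].
\]
Sum over $(u,d)\in\mathcal P_\pi$ and over $\pi$. The left sides add up to at most $\Delta\,\mathbb E\sum_\pi Q^{\mathrm{Tr}(M)}(\pi)=\Delta$, the right sides to at least $\gamma$ times the expectation of $N^+_{(X_0,\dots,X_t)}$ under $\mathbb P\times Q$. Apply Markov's inequality.
\end{proof}

Here $A_{u,d,\pi}$ says that an insertion at $u$ along $d$ is admissible, $I_{u,d,\pi}$ describes the inserted family, $N^+$ counts the possible insertions and $N^-$ the ways of undoing one.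

\subsection{The 3-regular tree}

Let $G=\mathbb T$, $p_1,p_2>0$ and $m<3/(2\sqrt2)$, as in Example~\ref{ex:tree}. For $y\ne o$ let $S(y)$ be the set of vertices whose geodesic to $o$ passes through $y$. An index is a path $d=(y_0,\dots,y_{L+2})$ with $|y_i|=|y_0|+i$; put $\beta=\{y_2,\dots,y_{L+1}\}$. Let $\mathcal P_\pi$ consist of all $(u,d)$ with $y_0\notin\pi$, and put $x_0=\pi_t$. Let $A_{u,d,\pi}$ be the event that $u$ is a particle at $y_0$, that $x_0$ is a sterile vertex of $\mathrm{Tr}(M)$, that $y_0\in B_{\mathrm{Tr}(M)}(x_0,r/2)$, and that $y_1\notin\mathrm{Tr}(M)$; then all of $S(y_1)$ is unvisited. Let $I_{u,d,\pi}$ be the event that the marks below $u$, read as if $u$ were at $y_0$, do the following: $u$ has one child, which moves to $y_1$; $u1$ has two children, $u11$ moves to $y_0$ and $u12$ to $y_2$; each of the $L$ labels $u12,u121,\dots$ at $y_2,\dots,y_{L+1}$ has one child, which moves to the next vertex of $d$; and the family of the label that arrives at $y_{L+2}$ never visits $y_{L+1}$. By Example~\ref{ex:tree},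
\[
\mathbb P(I_{u,d,\pi})\ge\gamma:=\frac{p_1}3\cdot\frac{p_2}9\cdot\Bigl(\frac{p_1}3\Bigr)^L\bigl(1-2^{-1/2}\bigr).
\]

Let $M\in I_{u,d,\pi}$ and $M^u\in A_{u,d,\pi}$. By Lemma~\ref{lem:collapse}, only particles of $\mathrm{Ext}(u)$ enter $S(y_1)$, and every step of $\mathrm{Ext}^+(u)$ has an endpoint in $S(y_1)$, so $\mathrm{Tr}(M^u)$ is $\mathrm{Tr}(M)$ with $S(y_1)$ deleted. Each of $y_1,\dots,y_{L+1}$ is visited by exactly one particle of $M$; the one at $y_1$ has two children, the others have one child, and $\beta$ is a chain in $\mathrm{Tr}(M)$. The new edges touch only $y_0$ and $S(y_1)$, and $\pi$ avoids $y_0$, hence also $S(y_1)$. This gives (ii).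

We claim $N^-_\pi\le1$ once $r/2+L+1\le r$. Let $(u,d)$ and $(u^*,d^*)$ both be counted in $N^-_\pi(M)$. If $\beta^*$ avoided $S(y_1)$, it would be a chain in $\mathrm{Tr}(M^u)$, within distance $r/2+L+1$ of $x_0$ in $\mathbb T$ and therefore in the subtree $\mathrm{Tr}(M^u)$, contradicting \eqref{eq:chain}. So $\beta^*$ meets $S(y_1)$. It does not contain $y_1$, by the numbers of children, and it is connected, so $\beta^*\subset S(y_1)\setminus\{y_1\}$; hence $y_1^*$, the neighbor of $y_2^*$ towards the root, lies in $S(y_1)$. By symmetry $y_1\in S(y_1^*)$, so $y_1=y_1^*$. The unique particle there is $u1=u^*1$, so $u=u^*$, and $d=d^*$ is read off from the positions of $u,u1,u12,u121,\dots$.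

If $x_0$ is sterile, each vertex of $B_{\mathrm{Tr}}(x_0,r/2)\setminus\pi$ with an unvisited neighbor farther from the root contributes to $N^+_\pi$. By Lemma~\ref{lem:double}, the probability that $X_t$ is sterile and $B_{\mathrm{Tr}}(X_t,r/2)$ contains at least $n+t+1$ vertices with such a neighbor is at most $1/(\gamma n)$. The point is that sterility of the collapsed configuration pins down the insertion: removing the family inserted at $u$ must remove every chain near $x_0$.

Five things remain to be done, or change, on a general graph. One must show that many unvisited regions lie near a sterile $X_t$; they are found at distance $O(\log t)$ from the trace rather than adjacent to it (Section~\ref{sec:holes}). One may have $p_1=0$, so an escort to the unvisited region produces surplus particles that must be disposed of. The particles that built the chain need a way out from which they do not return. Released particles may hit $\pi$ and change degrees along it (these three in Section~\ref{sec:pattern}). Finally, cycles allow a collapse to push a chain away from $x_0$ without destroying it, and $N^-\le1$ is replaced by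 $N^-\le t^C$ (Section~\ref{sec:count}).

\section{Local times and holes}\label{sec:holes}

Where local times are large, the law of large numbers gives $\ell(w)\approx m\sum_{v\sim w}\ell(v)/\deg v$; that is, $\ell/\deg$ nearly satisfies $g\ge\mu Pg$ for any $\mu<m$. We use this twice: local times do not grow along SRW on the trace (Lemma~\ref{lem:along}), and their averages over SRW on $G$ decay geometrically (Lemma~\ref{lem:decay}), so that a vertex with polynomial local time has an unvisited region within distance $O(\log t)$. Only $\ell<\infty$ is used, never $\mathbb E\ell<\infty$.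

Put $\mu=(1+m)/2$, so $\sqrt m\le\mu<m$, and fix $K$ with $m_K>\mu$. If $0\le Y\le b$ and $\eta>0$, then $e^{-x}\le1-x+x^2/2$ for $x\ge0$ gives $Ee^{-\eta Y}\le1-\eta(1-\eta b/2)EY$, so
\begin{equation}\label{eq:exp}
E e^{-\eta Y}\le\exp\bigl(-\eta(1-\eta b/2)\,EY\bigr).
\end{equation}

\subsection{Stacks}

To apply the law of large numbers at the random index $\ell(v)$, we attach the randomness to vertices instead of labels. Give each $v\in V(G)$ an i.i.d.\ sequence, its \emph{stack}, of instructions, independently over $v$; an instruction is a number of children with law $(p_k)$ together with independent uniform neighbors of $v$ as their positions. Process the particles one at a time, by generation and lexicographically within a generation; a particle at $v$ uses the next unused instruction of the stack at $v$. The position of the particle being processed is determined by instructions already used, so each instruction used is independent of the past and has the right law. This constructs the BRW. Generations are finite, so every particle is processed, and exactly the first $\ell(v)$ instructions at $v$ are used. In this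 section the BRW is constructed in this way.

Let $S_{v,w}(n)$ be the number of children sent to $w$ by the first $n$ instructions at $v$, and
\[
\sigma_v=\max\{n\ge1:S_{v,w}(n)<\mu n/\deg v\text{ for some }w\sim v\},\qquad\max\emptyset=0 .
\]
Counting only the first $K$ children of each instruction, $S_{v,w}(n)$ is at least a sum of $n$ i.i.d.\ variables in $[0,K]$ with mean $m_K/\deg v$. Let $\mu'=(\mu+m_K)/2$ and choose $\eta>0$ with $(1-\eta K/2)m_K=\mu'$. By Markov's inequality and \eqref{eq:exp},
\[
\mathbb P\bigl(S_{v,w}(n)<\mu n/\deg v\bigr)\le\exp\bigl(\eta(\mu-\mu')n/\deg v\bigr)\le\exp\bigl(-\eta(\mu'-\mu)n/D\bigr).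
\]
Summing over $w$ and over all indices from $n$ on, $\mathbb P(\sigma_v\ge n)\le Ce^{-cn}$. A union bound over at most $D^{3t+1}$ vertices gives $C_1$ such that, with probability tending to $1$,
\begin{equation}\label{eq:g1}
\sigma_v\le C_1t\qquad\text{for all }v\in B_G(o,3t).
\end{equation}
Call $v$ \emph{heavy} if $\ell(v)>\sigma_v$. If $v$ is heavy and $w\sim v$, the particles at $v$ send $S_{v,w}(\ell(v))\ge\mu\ell(v)/\deg_Gv>0$ children to $w$. So all $G$-edges at a heavy vertex belong to $\mathrm{Tr}$, and
\begin{equation}\label{eq:neighbor}
\ell(v)\le\max\{\sigma_v,D\,\ell(w)\}\qquad\text{for all }v\sim w .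
\end{equation}

\begin{lemma}\label{lem:along}
There is $C_2$ such that on \eqref{eq:g1}, for $y\in V(\mathrm{Tr})\cap B_G(o,t)$, $s\le t$ and SRW $(X_s)$ on $\mathrm{Tr}$ from $y$, we have $E^Q_y[\ell(X_s)]\le D\ell(y)+C_2t$.
\end{lemma}

\begin{proof}
Let $H$ be the set of heavy vertices and $\bar\ell=\ell/\deg_G$. For $w\in V(\mathrm{Tr})$, counting the particles sent to $w$ from heavy neighbors gives $\ell(w)\ge\mu\sum_{v\sim w,\,v\in H}\bar\ell(v)$, so
\[
E_w^Q[\bar\ell(X_1);X_1\in H]=\frac1{\deg_{\mathrm{Tr}}w}\sum_{v\sim w,\,v\in H}\bar\ell(v)\le\frac{\ell(w)}{\mu\deg_{\mathrm{Tr}}w}.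
\]
If $w\in H$, then $\deg_{\mathrm{Tr}}w=\deg_Gw$ and the right side is $\bar\ell(w)/\mu$. If $w\notin H$ and $w\in B_G(o,3t)$, it is at most $\ell(w)\le\sigma_w\le C_1t$. Up to time $t$ the walk from $y$ stays in $B_G(o,2t)$, so $a_s=E^Q_y[\bar\ell(X_s);X_s\in H]$ satisfies $a_{s+1}\le a_s/\mu+C_1t$. Hence $a_s\le\ell(y)+C_1t\mu/(\mu-1)$, and $E^Q_y[\ell(X_s)]\le Da_s+C_1t$.
\end{proof}

\subsection{Decay of averaged local times}

At light vertices the inequality $\bar\ell\ge\mu P\bar\ell$ may fail, but it holds for averages over many vertices. For $x\in V(G)$ let $\Lambda_s(x)=\sum_v\ell(v)P^s(v,x)$, a finite sum of almost surely finite terms. By \eqref{eq:heat} the weight of a single particle in $\Lambda_s(x)$ is at most $\sqrt Dm^{-s}$, which gives strong concentration.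

\begin{lemma}\label{lem:decay}
There is $c_1>0$ with $\mathbb P\bigl(\mu\Lambda_{s+1}(x)-\Lambda_s(x)\ge m^{-s/2}\bigr)\le\exp(-c_1m^{s/2})$ for all $x$ and $s$.
\end{lemma}

\begin{proof}
Let $\varphi_s(v)=P^s(v,x)$, so $P\varphi_s=\varphi_{s+1}$ and $\varphi_s\le\sqrt Dm^{-s}$. Let $v_i$ be the position of the $i$-th processed particle and $Y_i$ the sum of $\varphi_s$ over the positions of its children. Every particle is processed once, and every particle but the first is a child, so $\Lambda_{s+1}(x)=\sum_i\varphi_{s+1}(v_i)$ and $\Lambda_s(x)=\varphi_s(o)+\sum_iY_i$. Let $Y_i^K\le Y_i$ be the sum over the first $K$ children. Then $0\le Y_i^K\le K\sqrt Dm^{-s}$, and given the instructions used before, $Y_i^K$ has mean $m_K\varphi_{s+1}(v_i)$. Choose $c_1$ with $(1-c_1K\sqrt D/2)m_K=\mu$ and let $\eta=c_1m^s$. By \eqref{eq:exp}, the conditional expectation of $e^{-\eta Y_i}$ is at most $\exp(-\eta\mu\varphi_{s+1}(v_i))$. So $\exp\bigl(\eta\sum_{i\le n}(\mu\varphi_{s+1}(v_i)-Y_i)\bigr)$ is a supermartingale starting at $1$. By Fatou's lemma and $\varphi_s(o)\ge0$, $\mathbb E\exp\bigl(\eta(\mu\Lambda_{s+1}(x)-\Lambda_s(x))\bigr)\le1$,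 and Markov's inequality bounds the probability by $\exp(-\eta m^{-s/2})$.
\end{proof}

Let $R=2L+2$ and $s_0=\lceil4\log t/\log m\rceil$, so that $t^2\le m^{s_0/2}\le\sqrt m\,t^2$. Fix $C'$ with $D^{s_0+1}\max\{C_1t,t^4\}\le t^{C'}$ for large $t$, and let $s_1=\lceil2(C'+4)\log t/\log m\rceil$, so that $s_1\ge s_0$ and $m^{-s_1/2}\le t^{-C'-4}$. By Lemma~\ref{lem:decay} and a union bound over at most $D^{2t+1}(s_1+R+1)$ events of probability at most $e^{-c_1t^2}$, with probability tending to $1$,
\begin{equation}\label{eq:g2}
\mu\Lambda_{s+1}(x)\le\Lambda_s(x)+m^{-s/2}\qquad\text{for all }x\in B_G(o,2t),\ s_0\le s\le s_1+R .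
\end{equation}
Let $\mathcal G_t$ be the event that \eqref{eq:g1} and \eqref{eq:g2} hold, so $\mathbb P(\mathcal G_t)\to1$.

\begin{definition}
A vertex $x\in V(\mathrm{Tr})$ is a \emph{site} (at time $t$) if there is $v\in V(G)$ with $d_G(x,v)\le s_1$ and $d_G(v,V(\mathrm{Tr}))>R$.
\end{definition}

\begin{lemma}\label{lem:site}
For large $t$, on $\mathcal G_t$, every $x\in V(\mathrm{Tr})\cap B_G(o,2t)$ with $\ell(x)\le t^4$ is a site.
\end{lemma}

\begin{proof}
We have $B_G(x,s_0)\subset B_G(o,3t)$. By \eqref{eq:neighbor}, \eqref{eq:g1} and induction on $j=d_G(x,v)\le s_0$, $\ell(v)\le D^j\max\{C_1t,t^4\}$. Reversibility gives $\sum_vP^s(v,x)=\sum_v(\deg x/\deg v)P^s(x,v)\le D$, so $\Lambda_{s_0}(x)\le t^{C'}$. Multiplying \eqref{eq:g2} by $m^{s/2}$ and using $\mu\ge\sqrt m$, we get $m^{(s+1)/2}\Lambda_{s+1}(x)\le m^{s/2}\Lambda_s(x)+1$. Hence for $s_1\le s\le s_1+R$,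
\[
\Lambda_s(x)\le m^{-s/2}\bigl(m^{s_0/2}t^{C'}+s\bigr)\le\sqrt m\,t^{-2}+(s_1+R)t^{-4}\le1/t .
\]
Given the BRW, let $(Y_s)$ be SRW on $G$ from $x$. Since $\ell\ge1$ on $V(\mathrm{Tr})$ and $P^s(x,v)\le DP^s(v,x)$, we have $P(Y_s\in V(\mathrm{Tr}))\le D\Lambda_s(x)\le D/t$ for these $s$. From distance $j$ the walk reaches $V(\mathrm{Tr})$ in exactly $j$ steps with probability at least $D^{-j}$, so $P(d_G(Y_{s_1},V(\mathrm{Tr}))=j)\le D^jP(Y_{s_1+j}\in V(\mathrm{Tr}))$. Summing, $P(d_G(Y_{s_1},V(\mathrm{Tr}))\le R)\le\sum_{j\le R}D^{j+1}/t<1$, and some value $v$ of $Y_{s_1}$ is as required.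
\end{proof}

Sterility itself now supplies many sites: it forces the walk from $x_0$ to spread over exponentially many vertices, and by Lemma~\ref{lem:along} half of the mass lies on vertices of polynomial local time. Let $n_t=\lambda_*^{-\lfloor r/2\rfloor}/(2\sqrt D)\ge ce^{ct}$.

\begin{lemma}\label{lem:many}
For large $t$, on $\mathcal G_t$: if $x_0\in V(\mathrm{Tr})\cap B_G(o,t)$ is sterile in $\mathrm{Tr}$ and $\ell(x_0)\le t^3$, then $B_{\mathrm{Tr}}(x_0,r/2)$ contains at least $n_t$ sites.
\end{lemma}

\begin{proof}
Let $s=\lfloor r/2\rfloor$. By Lemma~\ref{lem:along}, $Q_{x_0}(\ell(X_s)>t^4)\le(Dt^3+C_2t)/t^4\le\frac12$. Walks of length $s$ from $x_0$ stay in $A=B_{\mathrm{Tr}}(x_0,r)$, so by (K4) and sterility $Q_{x_0}(X_s=y)=(P_A^{\mathrm{Tr}})^s(x_0,y)\le\sqrt D\lambda_*^s$. Hence at least $n_t$ vertices $y\in B_{\mathrm{Tr}}(x_0,s)\subset B_G(o,2t)$ have $\ell(y)\le t^4$, and they are sites by Lemma~\ref{lem:site}.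
\end{proof}

Let $\mathcal B_t$ be the event that $X_t$ is sterile in $\mathrm{Tr}$ and $B_{\mathrm{Tr}}(X_t,r/2)$ contains at least $n_t$ sites. On $\mathcal G_t$, Lemma~\ref{lem:along} with $y=o$ and $s=t$ gives $Q_o(\ell(X_t)>t^3)\le(D\ell(o)+C_2t)/t^3$. With Lemma~\ref{lem:many},
\begin{equation}\label{eq:split}
(\mathbb P\times Q)(X_t\text{ sterile})\le\mathbb P(\mathcal G_t^c)+\mathbb E\Bigl[\min\Bigl\{1,\frac{D\ell(o)+C_2t}{t^3}\Bigr\}\Bigr]+(\mathbb P\times Q)(\mathcal B_t).
\end{equation}
The first two terms tend to $0$, the second by dominated convergence since $\ell(o)<\infty$. The event $\mathcal B_t$ depends only on $\mathrm{Tr}$ and the walk, so its probability can be computed in the construction by labels, to which we return.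

\section{Inserting a chain}\label{sec:pattern}

Fix $k\ge2$ with $p_k>0$; every particle whose mark we prescribe will have exactly $k$ children.

\subsection{The route}

A \emph{datum} is a geodesic $d=(y_0,\dots,y_s)$ of $G$ with $2L+3\le s\le s_1$. Put $a=s-2L-1\ge2$. The final segment $\Sigma=\{y_a,\dots,y_s\}$ will lie in an unvisited region and will carry the chain. The particles that run along the chain must afterwards be led, without touching the chain sideways, to a vertex from which their descendants are unlikely to return. The descending path from $y_a$ leads to such a vertex, but it may cross $\Sigma$. We therefore use it only after its last visit to $\Sigma$; this point splits $\Sigma$ into two parts, and one of them is long enough for a chain.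

Let $J$ be a constant with $(2L+1)m^{-J}(D/m)^{2L+1}\le\frac14$, and let $z_0=y_a,z_1,\dots,z_J$ be the beginning of the descending path from $y_a$. By (h1) and $m\le D$, $h(y)\ge(m/D)^{2L+1}h(y_a)$ for $y\in\Sigma$, while $h(z_J)\le m^{-J}h(y_a)$. Hence
\begin{equation}\label{eq:exit}
h(z_J)/h(y)\le\frac1{4(2L+1)}\quad\text{for all }y\in\Sigma,
\end{equation}
and in particular $z_J\notin\Sigma$. Let $i<J$ be the last index with $z_i\in\Sigma$, and write $z_i=y_b$. Define an index $g$, a set $\beta=\beta_d$ and a route $\tau$ (Figure~\ref{fig:route}):
\begin{itemize}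
\item if $b-a\ge L+1$: $g=a$, $\beta=\{y_{a+1},\dots,y_{b-1}\}$, $\tau=(y_a,y_{a+1},\dots,y_b,z_{i+1},\dots,z_J)$;
\item if $b-a\le L$: $g=b$, $\beta=\{y_{b+1},\dots,y_s\}$, $\tau=(y_b,y_{b+1},\dots,y_s,y_{s-1},\dots,y_b,z_{i+1},\dots,z_J)$.
\end{itemize}
Write $\tau=(\tau_0,\dots,\tau_N)$, so $\tau_0=y_g$, $\tau_N=z_J$, $N\le4L+2+J$ and $g\ge2$. In both cases:
\begin{enumerate}
\item[(R1)] $L\le|\beta|\le2L+1$, since $|\beta|=b-a-1$ or $|\beta|=2L+1-(b-a)$; $\beta\subset\Sigma$; and $y_0,\dots,y_g\notin\beta$.
\item[(R2)] $y_b,z_{i+1},\dots,z_J\notin\beta$; in particular $\tau_{N-1},\tau_N\notin\beta$. So every edge of $\tau$ with an endpoint in $\beta$ is of the form $y_jy_{j+1}$.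
\item[(R3)] $\tau$ begins with $y_g,y_{g+1},\dots,y_j$, where $j$ is the largest index with $y_j\in\beta$.
\item[(R4)] $q(z_J,\beta)\le\sum_{y\in\beta}h(z_J)/h(y)\le\frac14$, by (h3) and \eqref{eq:exit}.
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(8,0)--(8.7,-0.6)--(9.7,-0.9);
\draw[dotted] (8,0)--(10,0);
\draw[line width=2.2pt] (4,0)--(7,0);
\foreach \x in {0,...,10} \fill (\x,0) circle (1.7pt);
\fill (8.7,-0.6) circle (1.7pt); \fill (9.7,-0.9) circle (1.7pt);
\draw[->] (3,-0.3)--(7.7,-0.3);
\node[above] at (0,0) {$y_0$}; \node[above] at (3,0) {$y_a$}; \node[above] at (5.5,0.05) {$\beta$};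
\node[above] at (8,0) {$y_b$}; \node[above] at (10,0) {$y_s$}; \node[right] at (9.7,-0.9) {$z_J$};
\draw (0,-2.4)--(10,-2.4);
\draw (5,-2.4)--(4.3,-3.0)--(3.3,-3.3);
\draw[line width=2.2pt] (6,-2.4)--(10,-2.4);
\foreach \x in {0,...,10} \fill (\x,-2.4) circle (1.7pt);
\fill (4.3,-3.0) circle (1.7pt); \fill (3.3,-3.3) circle (1.7pt);
\draw[->] (5.2,-2.7)--(10,-2.7); \draw[->] (10,-2.9)--(5.2,-2.9);
\node[above] at (0,-2.4) {$y_0$}; \node[above] at (3,-2.4) {$y_a$}; \node[above] at (5,-2.4) {$y_b$};
\node[above] at (8,-2.35) {$\beta$}; \node[above] at (10,-2.4) {$y_s$}; \node[left] at (3.3,-3.3) {$z_J$};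
\end{tikzpicture}
\caption{The two ways to place the chain $\beta$ (thick) on the last $2L+2$ vertices $y_a,\dots,y_s$ of a geodesic, here with $L=3$. The descending path from $y_a$ leaves this segment for the last time at $y_b$ and ends at $z_J$. Top: $y_b$ is far from $y_a$, and particles cross $\beta$ once. Bottom: $y_b$ is close to $y_a$, and particles run to $y_s$ and back before leaving through $y_b$.}\label{fig:route}
\end{figure}

\subsection{The pattern}

A particle has to be escorted from $y_0$ to $y_g$, a distance of order $\log t$, and at each step it has $k\ge2$ children. Keeping control of all of them would cost a probability $\exp(-ck^{s})$, far too small. So we release the surplus children whenever this is safe, that is, at vertices from which $\beta$ is hit with probability less than $\frac12$. By Lemma~\ref{lem:hit} it is unsafe only a bounded number of times.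

For a label $u$ and a datum $d$ we define recursively \emph{controlled} labels, forming the set $\mathrm{Con}(u,d)$, \emph{free} labels, and the \emph{carrier} $u11$, each with a prescribed position; $u$ itself has prescribed position $y_0$. The \emph{depth} of $uc'$ is the length of $c'$. A controlled label of depth $n$ has position $y_n$ if $n\le g$ and $\tau_{n-g}$ if $n\ge g$. The label $u$ and all controlled labels have $k$ children.
\begin{itemize}
\item The children $u1,\dots,uk$ move to $y_1$ and are controlled.
\item Let $c$ be controlled of depth $n$ with $1\le n<g$. If $c=u1$, the carrier $u11$ moves to $y_0$, and $u12$ moves to $y_2$ and is controlled. If $c\ne u1$, then $c1$ moves to $y_{n+1}$ and is controlled. The remaining children of $c$ are \emph{surplus}. If $q(y_{n-1},\beta)<\frac12$, they move to $y_{n-1}$ and are free; otherwise they move to $y_{n+1}$ and are controlled.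
\item Let $c$ be controlled of depth $n$ with $g\le n<g+N$. All its children move to $\tau_{n-g+1}$. They are controlled if $n-g+1<N$, and free if $n-g+1=N$, in which case they are at $z_J$.
\end{itemize}
Let $\mathcal C_{u,d}$ be the event that for $u$ and for each controlled label $c$, with prescribed position $y$, we have $\nu_c=k$ and $\lceil\xi_{c,j}\deg y\rceil$ is the number of the prescribed position of $cj$ among the neighbors of $y$, for $j\le k$. Each of these independent conditions has probability at least $p_kD^{-k}$.

\begin{lemma}\label{lem:pattern}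
\begin{enumerate}
\item[(P1)] Every label strictly between $u$ and a controlled or free label is controlled. The set $\{u\}\cup\mathrm{Con}(u,d)$ and the subtrees $\{cc':c'\in\mathbb U\}$ of the free labels $c$ are pairwise disjoint subsets of $\{u\}\cup\mathrm{Ext}(u)$.
\item[(P2)] The number of controlled labels, the number of free labels and their depths are at most $C\log t$, and $\mathbb P(\mathcal C_{u,d})\ge t^{-C}$.
\item[(P3)] All prescribed positions lie in $B_G(y_0,s_1+J)$, and the position $v$ of a free label satisfies $q(v,\beta)<\frac12$.
\end{enumerate}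
\end{lemma}

\begin{proof}
(P1) The parent of a controlled or free label is $u$ or controlled, which gives the first claim. The carrier and the free labels are not controlled, so none of them is a strict ancestor of a controlled or free label. Hence controlled and free labels lie in $\mathrm{Ext}(u)$, and the sets are disjoint. A free label is neither $u1$ nor a descendant of $u11$, so it is incomparable with $u11$ and its subtree lies in $\mathrm{Ext}(u)$.

(P2) By Lemma~\ref{lem:hit} and (R1), at most $C_3=8C_0(2L+1)$ of the distinct vertices $y_n$ have $q(y_n,\beta)\ge\frac12$. There are $k$ controlled labels of depth $1$. From depth $n<g$ to depth $n+1$ their number is unchanged if $q(y_{n-1},\beta)<\frac12$ and is multiplied by at most $k$ otherwise; from depth $g$ on it is multiplied by $k$ at most $N$ times. So each depth carries at most $k^{1+C_3+N}$ controlled labels, depths are at most $g+N\le s_1+N$, and each controlled label has at most $k$ free children. Finally $\mathbb P(\mathcal C_{u,d})\ge(p_kD^{-k})^{1+C\log t}$.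

(P3) The positions are among the $y_j$ and the $z_j$, and $d_G(y_0,z_j)\le a+J$. Free labels are at some $y_{n-1}$ with $q(y_{n-1},\beta)<\frac12$, or at $z_J$, where (R4) applies.
\end{proof}

\subsection{The events of the double counting}

Fix a path $\pi$ of length $t$ from $o$ and put $x_0=\pi_t$. The inserted family must stay off $\pi$, so we discard the starting points for which this is impossible or unlikely. A vertex $x\in V(G)$ is \emph{compatible} with $\pi$ if $d_G(x,\pi)>s_1+J$ and $q(v,\pi)\le\frac14$ for all $v\in B_G(x,s_1+J)$. An incompatible vertex is within distance $s_1+J$ of one of the at most $t+1$ vertices of $\pi$, or of one of the at most $64C_0(t+1)$ vertices $v$ with $q(v,\pi)>\frac14$ (Lemma~\ref{lem:hit}). So for large $t$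
\begin{equation}\label{eq:incompatible}
\#\{x\text{ incompatible with }\pi\}\le(1+64C_0)(t+1)D^{s_1+J+1}\le t^C\le n_t/2 .
\end{equation}
Let $\mathcal P_\pi$ be the set of pairs $(u,d)$ of a label and a datum with $y_0$ compatible with $\pi$. For $(u,d)\in\mathcal P_\pi$:
\begin{itemize}
\item $A_{u,d,\pi}$ is the event that $u$ is a particle at $y_0$, that $x_0$ is a sterile vertex of $\mathrm{Tr}(M)$, that $y_0\in B_{\mathrm{Tr}(M)}(x_0,r/2)$, and that $\Sigma\cap V(\mathrm{Tr}(M))=\emptyset$;
\item $I_{u,d,\pi}=\mathcal C_{u,d}\cap F_{u,d,\pi}$, where $F_{u,d,\pi}$ is the event that for each free label $c$ the BRW generated by the marks $(M_{cc'})_{c'\in\mathbb U}$ from the prescribed position of $c$ never visits $\beta\cup\pi$.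
\end{itemize}
By (P1), $I_{u,d,\pi}$ is determined by the marks of $\{u\}\cup\mathrm{Ext}(u)$, and $\mathcal C_{u,d}$ and the BRWs of the free labels are independent. The position $v$ of a free label has $q(v,\beta\cup\pi)<\frac12+\frac14$ by (P3) and compatibility. With (P2),
\begin{equation}\label{eq:cost}
\mathbb P(I_{u,d,\pi})\ge t^{-C}\,4^{-C\log t}\ge t^{-C},
\end{equation}
which is hypothesis (i) of Lemma~\ref{lem:double}. Call $(u,d)\in\mathcal P_\pi$ \emph{removable} from $M$ if $M\in I_{u,d,\pi}$ and $M^u\in A_{u,d,\pi}$.

\begin{lemma}\label{lem:effect}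
Let $(u,d)$ be removable from $M$. Then:
\begin{enumerate}
\item[(a)] $u$ and $u11$ are particles of $M$ at $y_0$, so Lemma~\ref{lem:collapse}(c) applies; the controlled and free labels are particles at their prescribed positions; and the particles of $M$ in $\mathrm{Ext}(u)$ are the controlled labels, the free labels, and descendants of free labels.
\item[(b)] $\beta$ is a chain in $\mathrm{Tr}(M)$, and for each $y_j\in\beta$ the edges of the path $y_0,y_1,\dots,y_j$ are steps of controlled particles.
\item[(c)] $Q^{\mathrm{Tr}(M)}(\pi)=Q^{\mathrm{Tr}(M^u)}(\pi)$.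
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:collapse}(b), $u$ is a particle of $M$ at $y_0$. On $\mathcal C_{u,d}$ the children of $u$ and of controlled labels are exactly the controlled labels, the free labels and the carrier, at their prescribed positions; use induction on the depth.

(b) Particles outside $\mathrm{Ext}(u)$ are located in $\mathrm{Tr}(M^u)$, which avoids $\Sigma\supset\beta$. Free particles and their descendants avoid $\beta$ on $F_{u,d,\pi}$. So only controlled particles visit $\beta$, and by (R1) only at depths $n>g$, when they follow $\tau$. A step over an edge with an endpoint in $\beta$ is made by a particle located in $\beta$ or by a child of such a particle; in both cases it is an edge of $\tau$, hence of the form $y_jy_{j+1}$ by (R2). So vertices of $\beta$ have degree at most $2$ in $\mathrm{Tr}(M)$. There is a controlled particle at every depth $1\le n<g+N$, whose step is $y_{n-1}y_n$ for $n\le g$ and $\tau_{n-g-1}\tau_{n-g}$ for $n>g$. By (R3) and (R2) these steps cover the path from $y_0$ to the last vertex of $\beta$, and $|\beta|\ge L$.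

(c) No particle of $\{u\}\cup\mathrm{Ext}^+(u)$ is located on $\pi$: the particle $u$, the carrier and the controlled particles are within $s_1+J$ of $y_0$, which is compatible with $\pi$, and $F_{u,d,\pi}$ takes care of the others. An edge of $\mathrm{Tr}(M)$ that is not in $\mathrm{Tr}(M^u)$ is the step of a particle in $\mathrm{Ext}^+(u)$, whose parent is in $\{u\}\cup\mathrm{Ext}(u)$; so neither endpoint is on $\pi$. Thus the two traces have the same edges at the vertices of $\pi$.
\end{proof}

\section{Counting removable pairs}\label{sec:count}

As on the tree, collapsing at $u$ makes $x_0$ sterile, so it must take care of the chain of any other removable pair $(u^*,d^*)$. It can do so in two ways: by deleting steps of the pattern of $u^*$, which requires the two labels to be related, or by deleting an edge on a short path from $x_0$ to that chain. We first pass to a subfamily in which no label is controlled by another, show that the first way is then impossible, and finally observe that different labels delete different edges of one short path.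

\begin{lemma}\label{lem:count}
For large $t$, every configuration $M$ and every $\pi$, at most $t^C$ pairs $(u,d)\in\mathcal P_\pi$ are removable from $M$.
\end{lemma}

\begin{proof}
In a removable pair $y_0$ is the position of $u$, so each $u$ occurs with at most $\sum_{s\le s_1}D^s\le t^C$ data. Let $\mathcal U$ be a finite set of labels that occur, fix for each $u\in\mathcal U$ one datum $d(u)$ with $(u,d(u))$ removable, and write $\mathrm{Con}(u)=\mathrm{Con}(u,d(u))$, $\beta_u=\beta_{d(u)}$, $T_u=\mathrm{Tr}(M^u)\subset\mathrm{Tr}(M)$, and $x_u$ for the position of $u$ in $M$. Join $u\neq u^*$ in $\mathcal U$ if $u\in\mathrm{Con}(u^*)$ or $u^*\in\mathrm{Con}(u)$. By (P2), $|\mathrm{Con}(u)|\le C\log t$, and $u\in\mathrm{Con}(u^*)$ forces $u^*$ to be one of the last $C\log t$ ancestors of $u$. So this graph has degrees at most $C\log t$, and greedy selection gives an independent set $\mathcal U_0$ with $|\mathcal U_0|\ge|\mathcal U|/(C\log t+1)$. We show $|\mathcal U_0|\le1+r/2$. Let $t$ be so large that $r-s_1>r/2$, and let $u\ne u^*$ in $\mathcal U_0$.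

\emph{Step 1: if $\mathrm{Ext}^+(u)\cap\mathrm{Con}(u^*)\ne\emptyset$, then $u^*\in\mathrm{Ext}(u)$.} Let $c$ be in the intersection. Both $u$ and $u^*$ are strict ancestors of $c$, hence comparable. If $u^*\prec u\prec c$, then $u\in\mathrm{Con}(u^*)$ by (P1), contradicting independence. So $u\prec u^*\prec c$. If $u^*\succeq u11$, then $c\succ u11$, contradicting $c\in\mathrm{Ext}^+(u)$. So $u^*\in\mathrm{Ext}(u)$.

\emph{Step 2: if $\mathrm{Ext}^+(u)\cap\mathrm{Con}(u^*)=\emptyset$, then $d_{T_u}(x_0,x_{u^*})>r-s_1$.} By Lemma~\ref{lem:collapse}(c), all steps of $\mathrm{Con}(u^*)$ are edges of $T_u$. By Lemma~\ref{lem:effect}(b) for $u^*$, the set $\beta_{u^*}$ is a chain in $T_u$, since degrees in $T_u$ do not exceed those in $\mathrm{Tr}(M)$, and it lies in $B_{T_u}(x_{u^*},s_1)$. As $x_0$ is sterile in $T_u$, \eqref{eq:chain} gives the claim.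

\emph{Step 3: $u^*\notin\mathrm{Ext}(u)$.} Suppose $u^*\in\mathrm{Ext}(u)$. Then $u\prec u^*$, so $u\notin\mathrm{Ext}(u^*)$. Steps 1 and 2 with the roles exchanged give $d_{T_{u^*}}(x_0,x_u)>r-s_1$. Now $u^*\neq u1$, because $u1\in\mathrm{Con}(u)$, and $u^*\not\succeq u11$; so $u^*$ and $u11$ are incomparable and all descendants of $u^*$ lie in $\mathrm{Ext}(u)$. Hence $\mathrm{Ext}^+(u^*)\subset\mathrm{Ext}^+(u)$, and $T_u\subset T_{u^*}$ by Lemma~\ref{lem:collapse}(c). But $d_{T_u}(x_0,x_u)\le r/2<r-s_1$, a contradiction.

\emph{Step 4.} By Steps 3, 1 and 2, $d_{T_u}(x_0,x_{u^*})>r/2$ for all $u\ne u^*$ in $\mathcal U_0$. Fix $u^*\in\mathcal U_0$ and a path $\gamma^*$ of length at most $r/2$ from $x_0$ to $x_{u^*}$ in $T_{u^*}\subset\mathrm{Tr}(M)$. For each $u\in\mathcal U_0\setminus\{u^*\}$ the path $\gamma^*$ has an edge $e_u$ that is not in $T_u$, and by Lemma~\ref{lem:collapse}(c) all particles of $M$ stepping over $e_u$ are in $\mathrm{Ext}^+(u)$. Suppose $e_u=e_{u'}$ with $u\ne u'$, and let $c$ be a particle stepping over this edge. Then $c\in\mathrm{Ext}^+(u)\cap\mathrm{Ext}^+(u')$, so $u$ and $u'$ are comparable,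 say $u\prec u'\prec c$. If $u'\succeq u11$, then $c\succ u11$, which is impossible; so $u'\in\mathrm{Ext}(u)$, contradicting Step 3. Thus the edges $e_u$ are distinct and $|\mathcal U_0|\le1+r/2$.

Since $\mathcal U$ was an arbitrary finite set, at most $(C\log t+1)(1+r/2)$ labels occur, each with at most $t^C$ data.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
By \eqref{eq:cost}, Lemma~\ref{lem:effect}(c) and Lemma~\ref{lem:count}, the hypotheses of Lemma~\ref{lem:double} hold with $\gamma=t^{-C}$ and $\Delta=t^C$. Suppose $\mathcal B_t$ occurs, and let $\pi=(X_0,\dots,X_t)$. By \eqref{eq:incompatible}, at least $n_t/2$ sites $x\in B_{\mathrm{Tr}}(x_0,r/2)$ are compatible with $\pi$. For such $x$ take a particle $u$ at $x$ and a geodesic $d=(y_0=x,\dots,y_s)$ of $G$ with $s\le s_1$ and $d_G(y_s,V(\mathrm{Tr}))>R=2L+2$. Then $s\ge2L+3$ because $x\in V(\mathrm{Tr})$, so $d$ is a datum, and $y_j\notin V(\mathrm{Tr})$ for $j\ge a$ because $s-j\le2L+1$. So $(u,d)\in\mathcal P_\pi$ and $M\in A_{u,d,\pi}$. Different sites give different pairs, so $N^+_\pi\ge n_t/2$. Lemma~\ref{lem:double} gives $(\mathbb P\times Q)(\mathcal B_t)\le t^C/n_t\to0$,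 since $n_t$ grows exponentially. Now use \eqref{eq:split}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Complements and the role of the hypotheses}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Work on the almost sure event that $\alpha_\theta(o)=1$ on $T=\mathrm{Tr}$ for all rational $\theta\in(0,1]$.

(a) Fix such a $\theta$ and $v\in V(\mathrm{Tr})$, and let $n=d_{\mathrm{Tr}}(o,v)$. The product in \eqref{eq:product} vanishes almost surely at time $n$. With positive probability all of the at most $2^n$ particles at time $n$ are at $v$, and then the product is a power of $1-\alpha_\theta(v)$; so $\alpha_\theta(v)=1$. By Lemma~\ref{lem:all} and the thinning at the beginning of Section~\ref{sec:reduction}, the claim holds for all $v$ and all $p'$ with $p'_0=0$ and mean in $(1,\infty]$.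

Let $p'$ be arbitrary with mean in $(1,\infty]$, generating function $f_*$ and extinction probability $\bar q$; then $\bar q<1$ and $f_*(\bar q)=\bar q$. We use Harris' decomposition. Call a particle \emph{immortal} if it has an infinite line of descent. The children of a particle are immortal independently with probability $1-\bar q$, so their number has generating function $f_*(\bar q+(1-\bar q)x)$. A particle is immortal if and only if this number is positive, and given the set of immortal children, their family trees are independent and conditioned on survival. Hence, conditionally on survival, the immortal particles form a branching process with generating function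
\[
\hat f(x)=\frac{f_*(\bar q+(1-\bar q)x)-\bar q}{1-\bar q},\qquad\hat f(0)=0,\qquad\hat f'(1)=f_*'(1)\in(1,\infty].
\]
Moves are independent of the genealogy, so the immortal particles form a BRW on $\mathrm{Tr}$ to which the previous case applies.

(b) If $\rho(\mathrm{Tr})<1$, take a rational $\theta$ with $(1+\theta)\rho(\mathrm{Tr})<1$. By the many-to-one formula and the root test, the expected number of visits of $\mathrm{BRW}_\theta$ to $o$ is finite, contradicting $\alpha_\theta(o)=1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:need}]
On the event that $o$ is visited i.o., which has probability $\alpha$, Lemma~\ref{lem:all} gives $\mathrm{Tr}=G$. A BRW on $G$ with mean in $(1,1/\rho(G))$ has a finite expected number of visits to $o$ and is transient.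
\end{proof}

The situation of Proposition~\ref{prop:need} occurs on the tree of Example~\ref{ex:tree}: there $\rho(\mathbb T)<1$, and a BRW with four children per particle has $\alpha>0$ by Lemma~\ref{lem:survive} applied to an edge $A$, for which $\rho(P_A)=\frac13$.

\begin{remark}
Transience of the original BRW enters only through Proposition~\ref{prop:transient}: finite local times make $\Lambda_s$ finite and the middle term of \eqref{eq:split} small; the bound $\|P\|\le1/m$ gives Lemmas~\ref{lem:hit} and~\ref{lem:decay}; the function $h$ gives the exit route. Without transience the trace may be all of $G$, and then there are no holes. The inequality $m\|P\|\le1$ is never needed in strict form, which is why the critical case is covered. The condition $m>1$ gives $\mu>1$ in Lemma~\ref{lem:along}, the geometric decay in Lemma~\ref{lem:site}, the constant $c_\psi>0$, the descent in (h2), and an offspring number $k\ge2$, without which $u1$ could not produce both the carrier and the extra family. The condition $p_0=0$ provides first-child lineages in Lemma~\ref{lem:all}. Bounded degree makes each prescribed move cost a fixed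 factor and balls of radius $O(\log t)$ polynomially large, so that all losses are polynomial in $t$ against the exponential gain $n_t$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BM} I.~Benjamini and S.~M\"uller, \emph{On the trace of branching random walks}, arXiv:1002.2781 (2010).
\end{thebibliography}
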